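\title{Dense critical orbits and simple subcontinua in tent inverse limits}

\begin{abstract}
For a slope $s\in(1,2]$ let $X_s$ be the inverse limit of the tent map $T_s$ restricted to its core. We construct slopes $s\in(\sqrt2,2)$ for which the critical orbit is dense in the core, while every proper subcontinuum of $X_s$ is a point, an arc, or the disjoint union of a point or an arc with a ray. For such $s$ no proper subset of $X_s$ contains a copy of any tent inverse limit $X_t$. This answers in the negative a question of Alvin, Anu\v{s}i\'c, Bruin and \v{C}in\v{c}. The set of such slopes meets every open subinterval of $(\sqrt2,2)$ in an uncountable set. The subcontinua are controlled by a lower bound on the lengths of certain images of the central branches of the iterates of $T_s$, and the slopes are found by steering the critical orbit, through the repelling fixed point, only to targets that preserve this bound.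
\end{abstract}

\section{Introduction}

For $s\in(1,2]$ let $T_s\colon[0,1]\to[0,1]$ be the tent map $T_s(x)=\min\{sx,\,s(1-x)\}$. Its critical point is $c=\frac12$; we write $c_n=T_s^n(c)$ and $\operatorname{orb}(c)=\{c_n:n\ge0\}$. One has $c_2\le c<c_1$, $T_s[c,c_1]=[c_2,c_1]$ and $T_s[c_2,c]=[sc_2,c_1]$, so $T_s$ maps the \emph{core} $[c_2,c_1]$ onto itself. The \emph{tent inverse limit} with slope $s$ is
\[
X_s=\varprojlim([c_2,c_1],T_s)=\{(\xi_0,\xi_1,\xi_2,\dots):\ \xi_i\in[c_2,c_1],\ T_s(\xi_{i+1})=\xi_i\ \text{ for all } i\ge0\},
\]
with the product topology. A point of $X_s$ is a point of the core together with a choice of its entire past. The space $X_s$ is a \emph{continuum}, that is, a nonempty compact connected metric space. An \emph{arc} is a space homeomorphic to $[0,1]$, and a \emph{copy} of a space is a subspace homeomorphic to it. The following question comes from \cite{AABC}.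

\medskip
\noindent\textbf{Question.} \emph{Suppose that $\operatorname{orb}(c)$ is dense in the core of $T_s$. Does every open neighborhood of every point of $X_s$ contain a copy of $X_t$ for every other slope $t\in(1,2]$?}
\medskip

To see why the critical orbit should govern the small subcontinua of $X_s$, let $s>\sqrt2$, let $H$ be a proper subcontinuum, and let $H_i$ be its projection to the $i$-th coordinate. The $H_i$ are intervals, $H$ is their inverse limit, and their lengths tend to $0$ (Lemma~\ref{lem:sub}). The map $T_s\colon H_{i+1}\to H_i$ is a homeomorphism when $c\notin H_{i+1}$, so $H$ is a point or an arc if only finitely many $H_i$ contain $c$. If $c\in H_i$ and $c\in H_{i+m}$, then the short interval $H_i$ contains both $c$ and $c_m$. Hence, if the points $c_n$, $n\ge1$, stay at a positive distance from $c$, as for $s=2$ where the orbit is $\frac12,1,0,0,\dots$, every proper subcontinuum is a point or an arc. Anything more complicated needs returns of the critical orbit to $c$. Between two consecutive indices $i<i+m$ at which the intervals contain $c$, the bonding map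 is $x\mapsto c_m\pm s^m|x-c|$: a two-armed map which, after rescaling, has the same form as a tent map on its core. A dense critical orbit returns at all positions near $c$, which suggests that all shapes of two-armed maps occur, in all orders, and so one would guess that the answer is yes. It is no.

\begin{theorem}\label{thm:A}
There is $s\in(\sqrt2,2)$ such that
\begin{enumerate}
\item[(i)] $\operatorname{orb}(c)$ is dense in $[c_2,c_1]$, and
\item[(ii)] every proper subcontinuum $H$ of $X_s$ has the form $H=R\cup U$, where $R$ is a point or an arc, closed in $H$, and $U=H\setminus R$ is empty or homeomorphic to $[0,\infty)$.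
\end{enumerate}
Consequently, if $t\in(1,2]$ and $K\subset X_s$ is homeomorphic to $X_t$, then $K=X_s$. In particular no open set $V\ne X_s$ contains a copy of any $X_t$, so the property in the Question fails at every point of $X_s$.
\end{theorem}

A model for the form in (ii) is the closure of the graph of $\sin(1/x)$, $0<x\le1$, with $R=\{0\}\times[-1,1]$ and $U$ the graph.

\begin{theorem}\label{thm:B}
The set of slopes $s$ as in Theorem~\ref{thm:A} meets every nonempty open subinterval of $(\sqrt2,2)$ in an uncountable set.
\end{theorem}

The guess fails because density concerns only the positions of the points $c_n$, while the shape of $H$ depends on finer data. Let $D_n$ be the image under $T_s^n$ of the largest interval $[c,z]$ on which $T_s^n$ is injective; it has $c_n$ as an endpoint (Section~\ref{sec:tower}). If every $D_n$ that contains $c$ has length at least some fixed $\varepsilon>0$, then one arm of each two-armed map is too short to reach $c$, and (ii) follows (Section~\ref{sec:L}). The task is then to make the orbit dense without violating this bound. We start from a slope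 at which the critical orbit lands on the repelling fixed point. For a slightly larger slope the orbit just misses the fixed point, spirals away from it, and can be made to hit a prescribed preimage of the fixed point (Section~\ref{sec:good}). Only targets that preserve the bound are allowed. We repeat this step infinitely often (Section~\ref{sec:limit}) and show that the allowed targets suffice for density (Section~\ref{sec:dense}). The proof of Theorem~\ref{thm:A} is self-contained. The proof of Theorem~\ref{thm:B} (Section~\ref{sec:B}) uses in addition two cited facts on topological entropy.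

\section{Tent maps and their inverse limits}\label{sec:prelim}

\subsection*{Conventions}
The closed interval with endpoints $x,y$, in either order, is $[x,y]$, and $|J|$ is the length of an interval $J$. When the slope is fixed we write $T=T_s$, $C=[c_2,c_1]$, $y_n=T^n(y)$ for $y\in[0,1]$, and $\hat y=1-y$, so that $T^n(\hat y)=y_n$ for $n\ge1$. When it varies we write $c_n(s)$ and so on. The fixed point of $T$ in $(c,1)$ is $\alpha=\frac{s}{s+1}$. Points of inverse limits are denoted $\xi=(\xi_i)$, and $\pi_i(\xi)=\xi_i$.

From $c_1=\frac s2$ and $c_2=s(1-\frac s2)$ we get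
\begin{equation}\label{eq:const}
c_1-c=\frac{s-1}2,\qquad c-c_2=\frac{(s-1)^2}2,\qquad \alpha-c=\frac{s-1}{2(s+1)}.
\end{equation}
These are increasing functions of $s$, and at $s=\sqrt2$ the smallest value is $\frac{3-2\sqrt2}{2}>\frac1{20}$. So \emph{for $s>\sqrt2$ all three numbers exceed $\frac1{20}$}. On the decreasing branch,
\begin{equation}\label{eq:fix}
T(x)-\alpha=-s(x-\alpha)\qquad(x\ge c).
\end{equation}
Applied to $x=c$ and $x=c_1$, this gives $c_1-\alpha=s(\alpha-c)$ and
\begin{equation}\label{eq:c2}
\alpha-c_2=s^2(\alpha-c).
\end{equation}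
Since $\alpha-\hat\alpha=2(\alpha-c)$, it follows that $c_2<\hat\alpha<c$ when $s>\sqrt2$.

We use three textbook facts about an inverse limit $\varprojlim(Y_i,f_i)=\{\xi\in\prod Y_i: f_i(\xi_{i+1})=\xi_i\}$ of continua $Y_i$ with continuous maps $f_i\colon Y_{i+1}\to Y_i$. It is a continuum. If all $f_i$ are onto, so are all projections $\pi_i$. If $n_1<n_2<\cdots$, then $\xi\mapsto(\xi_{n_k})_k$ is a homeomorphism onto the inverse limit of the $Y_{n_k}$ with the composed maps; we call this \emph{deleting coordinates}.

\begin{lemma}\label{lem:expand}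
Let $s\in(\sqrt2,2]$ and $\kappa>0$. There is $N$ such that $T^N(J)=C$ for every interval $J\subset C$ with $|J|\ge\kappa$.
\end{lemma}

\begin{proof}
For every interval $I$ we have $|T(I)|\ge\frac s2|I|$, and $|T(I)|=s|I|$ if $c\notin I$. So $|T^2(I)|\ge\frac{s^2}2|I|$ unless both $I$ and $T(I)$ contain $c$. Choose $j$ with $(s^2/2)^j\kappa>1$, which is possible because $s^2>2$. As $|T^{2j}(J)|\le1$, there is $i\le 2j-2$ such that $T^i(J)$ and $T^{i+1}(J)$ both contain $c$. Then $T^{i+1}(J)\supset[c,c_1]$ and $T^{i+2}(J)=C$. Since $T(C)=C$, the number $N=2j$ works.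
\end{proof}

\begin{lemma}\label{lem:sub}
Let $s\in(\sqrt2,2]$, let $H$ be a proper subcontinuum of $X_s$, and let $H_i=\pi_i(H)$. Then the $H_i$ are compact intervals or points, $T(H_{i+1})=H_i$, $H=\varprojlim(H_i,T)$, and $|H_i|\to0$.
\end{lemma}

\begin{proof}
The first two assertions hold because $\pi_i$ is continuous and $\pi_i=T\circ\pi_{i+1}$. Let $\xi\in X_s$ satisfy $\xi_i\in H_i$ for all $i$, and choose $\zeta^{(i)}\in H$ with $i$-th coordinate $\xi_i$. Then $\zeta^{(i)}$ and $\xi$ agree in the coordinates $0,\dots,i$, so $\zeta^{(i)}\to\xi$, and $\xi\in H$ because $H$ is closed. If $|H_i|\ge\kappa>0$ for infinitely many $i$, then $H_{i-N}=T^N(H_i)=C$ for infinitely many $i$ by Lemma~\ref{lem:expand}; so $H_j=C$ for all $j$, and $H=X_s$.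
\end{proof}

To exclude copies of all $X_t$ at once we need a property that all of them share. A continuum is \emph{decomposable} if it is the union of two proper subcontinua, and \emph{indecomposable} otherwise. An arc is decomposable.

\begin{lemma}\label{lem:indec}
For $t\in(\sqrt2,2]$ the continuum $X_t$ is indecomposable. For $t\in(1,\sqrt2]$ it contains a copy of $X_{t^2}$. Hence every $X_t$, $t\in(1,2]$, contains a nondegenerate indecomposable subcontinuum.
\end{lemma}

\begin{proof}
Let $t>\sqrt2$ and suppose $X_t=A\cup B$ with proper subcontinua $A,B$. Then $\pi_i(A)\cup\pi_i(B)=C$ for all $i$, while the lengths of $\pi_i(A)$ and $\pi_i(B)$ tend to $0$ by Lemma~\ref{lem:sub}. This is impossible.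

Let $t\le\sqrt2$ and $T=T_t$. For $x\in[\hat\alpha,\alpha]$ we have $T(x)=c_1-t|x-c|\in[\alpha,c_1]$, where $T$ has slope $-t$, so $T^2(x)=c_2+t^2|x-c|$. The affine map $\varphi(x)=\frac{\alpha-x}{2\alpha-1}$ sends $\alpha,c,\hat\alpha$ to $0,\frac12,1$, and $\varphi(T^2x)=\varphi(c_2)-t^2|\varphi(x)-\frac12|$. Setting $x=\alpha$ gives $\varphi(c_2)=t^2/2$, so $\varphi(T^2x)=T_{t^2}(\varphi(x))$. As $t^2\le2$, the right side lies in $[0,1]$. Thus $T^2$ maps $[\hat\alpha,\alpha]$ into itself, $\varphi$ conjugates it to $T_{t^2}$, and $\varphi$ carries $[c_2,c_4]$ onto the core of $T_{t^2}$. Therefore $X_{t^2}\cong\varprojlim([c_2,c_4],T^2)$. Since $[c_2,c_4]\subset[c_2,\alpha]\subset C$, this space is a subspace of $\varprojlim(C,T^2)$, which is homeomorphic to $X_t$ by deleting the odd coordinates.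

For the last assertion let $k\ge0$ be minimal with $t^{2^k}>\sqrt2$. Then $t^{2^k}\le2$, and $X_t$ contains a copy of $X_{t^{2^k}}$, which is indecomposable and projects onto a nondegenerate interval.
\end{proof}

The lemma also shows why we work above $\sqrt2$: for $s\le\sqrt2$ the copy of $X_{s^2}$ just found projects into $[c_2,\alpha]\ne C$, so it is a proper subset of $X_s$.

\section{Marked intervals and the tower}\label{sec:tower}

Let $s\in(\sqrt2,2)$. We want to follow a point together with an interval attached to it, and to keep, whenever the interval is folded, only the part on the side of the point. A \emph{marked interval} $\langle y,z\rangle$ is an ordered pair of distinct points of $[0,1]$; $y$ is its \emph{marked end}. It is \emph{cut} if $c$ lies strictly between $y$ and $z$. Put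
\[
\Phi\langle y,z\rangle=
\begin{cases}
\langle T(y),T(z)\rangle & \text{if }\langle y,z\rangle\text{ is not cut},\\
\langle T(y),c_1\rangle & \text{if }\langle y,z\rangle\text{ is cut}.
\end{cases}
\]
The two entries are again distinct, and the underlying interval is $T[y,z]$ in the first case and $T[y,c]$ in the second. In the second case $\Phi\langle y,z\rangle=\Phi\langle y,c\rangle$: a cut erases the memory of $z$. We use the same symbol for a marked interval and for its underlying interval.

\begin{lemma}[Transport]\label{lem:transport}
Let $j\ge1$. The map $T^j$ is injective on $[y,z]$ if and only if none of $\Phi^t\langle y,z\rangle$, $0\le t<j$, is cut. In that case $\Phi^j\langle y,z\rangle=\langle y_j,z_j\rangle$, the underlying interval is $T^j[y,z]$, and $T^j$ is affine on $[y,z]$ with slope $\pm s^j$.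
\end{lemma}

\begin{proof}
The map $T$ is injective on an interval exactly when $c$ is not an interior point of it, which is the case $j=1$. Moreover $T^{j+1}$ is injective on $[y,z]$ exactly when $T^j$ is injective on $[y,z]$ and $T$ is injective on $T^j[y,z]$. Induction on $j$ finishes the proof.
\end{proof}

The \emph{tower} of $T$ is the sequence
\[
D_n=\Phi^n\langle c,1\rangle=\langle c_n,d_n\rangle,\qquad n\ge1,
\]
and $n$ is a \emph{cutting time} if $D_n$ is cut. The next lemma identifies $D_n$ with the interval described in the introduction. Let $E_n$ be the union of all intervals $[c,u]$, $c<u\le1$, on which $T^n$ is injective.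

\begin{lemma}\label{lem:E}
Each $E_n$ is a nondegenerate compact interval, $T^n$ is injective on $E_n$, $T^n(E_n)=D_n$, $E_{n+1}\subset E_n$, and $|E_n|\le s^{-n}$.
\end{lemma}

\begin{proof}
We have $E_1=[c,1]$ and $D_1=\langle c_1,0\rangle$. Assume the statement for $n$. The map $T^{n+1}$ is injective on $[c,u]$ if and only if $u\in E_n$ and $c$ is not interior to $T^n[c,u]=[c_n,u_n]\subset D_n$. If $n$ is not cutting, this gives $E_{n+1}=E_n$ and $T^{n+1}(E_{n+1})=T(D_n)=D_{n+1}$. If $n$ is cutting, let $z$ be the interior point of $E_n$ with $T^n(z)=c$; then $E_{n+1}=[c,z]$ and $T^{n+1}(E_{n+1})=T[c_n,c]=D_{n+1}$. Finally $|E_n|=s^{-n}|D_n|\le s^{-n}$.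
\end{proof}

We collect the properties of the tower that are used later.
\begin{enumerate}
\item[(T1)] $D_1=\langle c_1,0\rangle$ and $D_2=\langle c_2,c_1\rangle=C$ are cut. Since $T^2(E_3)=[c_2,c]$, we have $|E_n|\le|E_3|=(c-c_2)/s^2$ for $n\ge3$.
\item[(T2)] For $n\ge2$, $d_n=c_{i(n)}$, where $i(n+1)=1$ if $n$ is cutting and $i(n+1)=i(n)+1$ otherwise; so $1\le i(n)<n$. If $c_j\ne c$ for $1\le j\le n$, then no endpoint of $D_n$ equals $c$, and $n$ is cutting if and only if $c\in D_n$.
\item[(T3)] There are infinitely many cutting times; otherwise $|D_{n+1}|=s|D_n|$ for all large $n$.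
\item[(T4)] Suppose $c_j\ne c$ for $1\le j\le n$. If $u\ne c$, $T^n$ is injective on $[c,u]$ and $c\in T^n[c,u]$, then $n$ is cutting. Indeed, replacing $u$ by $\hat u$ changes nothing, so let $u>c$; then $[c,u]\subset E_n$ and $c\in D_n$, and (T2) applies.
\item[(T5)] If $m$ is cutting, then $D_{m+t}=\Phi^t\langle c_m,c\rangle$ for all $t\ge1$.
\item[(T6)] A cut marked interval with marked end $\alpha$ has length greater than $\alpha-c>\frac1{20}$.
\end{enumerate}

Property (T5) says that after a cutting time $m$ the tower depends only on the position of $c_m$. This lets us test a position in advance. For $u\ne c$ the \emph{virtual tower} of $u$ is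
\[
G^u_t=\Phi^t\langle u,c\rangle=\langle u_t,g_t\rangle,\qquad t\ge1 .
\]
Thus $G^u_1=\langle u_1,c_1\rangle$, $G^{\hat u}_t=G^u_t$, and $D_{m+t}=G^u_t$ if $m$ is cutting and $c_m=u$. As in (T2), $g_t=c_{j(t)}$ with $j(1)=1$ and $j(t+1)$ equal to $1$ or $j(t)+1$ according to whether $G^u_t$ is cut or not; so $1\le j(t)\le t$.

\section{Long cuts force simple subcontinua}\label{sec:L}

The condition that controls subcontinua is the following.

\medskip
\noindent\textbf{(L)} \emph{$c_n\ne c$ for all $n\ge1$, and there is $\varepsilon>0$ with $|D_n|\ge\varepsilon$ for every cutting time $n$.}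
\medskip

\begin{proposition}\label{prop:form}
If $s\in(\sqrt2,2)$ satisfies \textup{(L)}, then every proper subcontinuum $H$ of $X_s$ has the form in Theorem~\ref{thm:A}\textup{(ii)}.
\end{proposition}

\begin{proof}
Let $H_i=\pi_i(H)$. If $c\in H_i$ for only finitely many $i$, then $T\colon H_{i+1}\to H_i$ is a homeomorphism for all large $i$, so $\pi_i\colon H\to H_i$ is a homeomorphism for large $i$, and we take $R=H$.

Now suppose $c\in H_i$ for infinitely many $i$. By Lemma~\ref{lem:sub} we can list these indices from some point on as $n_1<n_2<\cdots$, omitting none beyond $n_1$, with $|H_i|<\varepsilon$ for $i\ge n_1$. Put $J_k=H_{n_k}$, $m_k=n_{k+1}-n_k$ and $f_k=T^{m_k}\colon J_{k+1}\to J_k$. The $f_k$ are onto, and deleting coordinates identifies $H$ with $\varprojlim(J_k,f_k)$. From now on $\xi_k\in J_k$ denotes the $k$-th coordinate in this system.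

\emph{The two arms.} For $0<i<m_k$ the interval $T^i(J_{k+1})=H_{n_{k+1}-i}$ does not contain $c$. So only the first application of $T$ folds, and $f_k(x)=c_{m_k}\pm s^{m_k}|x-c|$ on $J_{k+1}$ with a constant sign. Hence $c_{m_k}$ is an endpoint of $J_k$, and it differs from $c\in J_k$ by (L). Write
\[
J_k=[c_{m_k},w_k],\qquad J_k^-=[c_{m_k},c],\qquad J_k^+=[c,w_k],
\]
where $w_k=c$ is not yet excluded. The map $f_k$ is injective on each of $J^-_{k+1}$ and $J^+_{k+1}$, and the longer of the two is mapped onto $J_k\ni c$. By (T4), every $m_k$ is a cutting time.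

\emph{Claim: $c\notin f_k(J^-_{k+1})$.} This is the only place where the bound in (L) is used: the arm $J^-_{k+1}$ ends at a point of the critical orbit, so its images are tower intervals. Precisely, $c$ is interior to none of the intervals $T^i(J_{k+1}^-)$, $0\le i<m_k$, so (T5) and Lemma~\ref{lem:transport} give $D_{m_{k+1}+m_k}=T^{m_k}[c_{m_{k+1}},c]=f_k(J^-_{k+1})$. If this interval contained $c$, then $m_{k+1}+m_k$ would be cutting by (T2), and its length would be at least $\varepsilon$. But it lies in $J_k$, and $|J_k|<\varepsilon$.

The Claim has two consequences (Figure~\ref{fig:arms}). First, $f_k(J^-_{k+1})$ is a subinterval of $J_k$ that contains the endpoint $c_{m_k}$ and omits $c$, so $f_k(J^-_{k+1})\subset J_k^-$. Second, $J^+_{k+1}$ is the arm that is mapped onto $J_k$. In particular $w_{k+1}\ne c$, and there is a homeomorphism $\psi_k\colon J_k\to J^+_{k+1}$ inverse to $f_k|J^+_{k+1}$. It is monotone with $\psi_k(c_{m_k})=c$, so $\psi_k(w_k)=w_{k+1}$.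

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (0,0) rectangle (4,3);
\draw[very thick] (0,1)--(1,0)--(4,3);
\draw[dashed] (0,1.6)--(4,1.6);
\draw[dotted] (2.6,0)--(2.6,1.6);
\node[below] at (0,0) {$c_{m_{k+1}}$};
\node[below] at (1,0) {$c$};
\node[below] at (2.6,0) {$\psi_k(c)$};
\node[below] at (4,0) {$w_{k+1}$};
\node[right] at (4,0.05) {$c_{m_k}$};
\node[right] at (4,1.6) {$c$};
\node[right] at (4,3) {$w_k$};
\end{tikzpicture}
\caption{The graph of a bonding map $f_k\colon J_{k+1}\to J_k$ under condition (L), up to reflection of the axes. The arm $J^-_{k+1}=[c_{m_{k+1}},c]$, which ends at a point of the critical orbit, has an image that misses $c$; the other arm $J^+_{k+1}=[c,w_{k+1}]$ is mapped homeomorphically onto $J_k$.}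
\label{fig:arms}
\end{figure}

\emph{The set $R$.} Let $R=\{\xi\in H:\xi_k\in J_k^-\text{ for all }k\}$, a closed subset of $H$. The maps $f_k\colon J^-_{k+1}\to J^-_k$ are injective, so a point of $R$ is determined by $\xi_1$. A point $y\in I:=\bigcap_k f_1\cdots f_{k-1}(J_k^-)$ has exactly one preimage $\xi_k\in J_k^-$ under $f_1\cdots f_{k-1}$, and uniqueness gives $f_k(\xi_{k+1})=\xi_k$. So $\xi\mapsto\xi_1$ is a continuous bijection of the compact set $R$ onto $I$, a nested intersection of nonempty compact intervals. Hence $R$ is a point or an arc.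

\emph{The set $U$.} For $k\ge2$ let $U_k=\{\xi\in H:\xi_k\notin J_k^-\}$, an open subset of $H$, and let $J_k^\circ=J_k\setminus J_k^-=J_k^+\setminus\{c\}\neq\emptyset$. If $\xi_k\in J_k^\circ$, then $\xi_{k+1}\notin J^-_{k+1}$, since $f_k(J_{k+1}^-)\subset J_k^-$; therefore $\xi_{k+1}=\psi_k(\xi_k)\in J^\circ_{k+1}$. So $U_k\subset U_{k+1}$ and $\bigcup_kU_k=H\setminus R=U$. Moreover $\xi\mapsto\xi_k$ is a homeomorphism $U_k\to J_k^\circ$: the inverse sends $y$ to the point whose coordinates beyond the $k$-th are $\psi_k(y),\psi_{k+1}\psi_k(y),\dots$ and whose earlier coordinates are $f_{k-1}(y),f_{k-2}f_{k-1}(y),\dots$, all continuous in $y$. In the coordinate $\xi_{k+1}$, the set $U_{k+1}$ is the half-open interval from $c$ (excluded) to $w_{k+1}$ (included), and $U_k$ is $\psi_k(J_k^\circ)$, the half-open interval from $\psi_k(c)$ (excluded) to $w_{k+1}$ (included); here $\psi_k(c)$ lies strictly between $c=\psi_k(c_{m_k})$ and $w_{k+1}=\psi_k(w_k)$. So any homeomorphism $h_k\colon U_k\to[0,k)$ extends to a homeomorphism $h_{k+1}\colon U_{k+1}\to[0,k+1)$. The union of the $h_k$, $k\ge2$,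 is a bijection $U\to[0,\infty)$ that restricts to homeomorphisms between the open sets $U_k$ and $[0,k)$, hence a homeomorphism.
\end{proof}

\begin{remark}
Compare with the bonding map of $X_t$ itself. For $T_t$ on its core, the arm that ends at the critical value is $[c,c_1]$, and it is mapped onto the whole core. The Claim says that under (L) the small two-armed maps never behave in this way, wherever the points $c_{m_k}$ may lie.
\end{remark}

\begin{proposition}\label{prop:noindec}
A continuum $H=R\cup U$ of the form in Theorem~\ref{thm:A}\textup{(ii)} contains no nondegenerate indecomposable subcontinuum.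
\end{proposition}

\begin{proof}
Let $Y\subset H$ be a nondegenerate subcontinuum. If $Y\subset R$, then $Y$ is an arc, which is decomposable. Otherwise identify $U$ with $[0,\infty)$ and pick $\tau\in Y\cap U$. As $U$ is open in $H$, open subsets of $U$ are open in $H$.

First, $Y\cap U$ contains a nondegenerate interval. If not, choose $b>\tau$ outside $Y$, and choose $a\in[0,\tau)$ outside $Y$ if $\tau>0$, or $a=-1$ if $\tau=0$. The set of points of $Y\cap U$ in $(a,b)$ equals the set of those in $[a,b]$, so it is open and compact, and it contains $\tau$. As $Y$ is connected, this set is $Y$. But then $Y$ is a nondegenerate connected subset of the line, which contains an interval. This is a contradiction.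

So there is a nondegenerate compact interval $B\subset Y\cap U$ with $B\neq Y$. It is a proper subcontinuum of $Y$ with nonempty interior in $Y$. If $Y\setminus B$ is connected, then $Y=B\cup\overline{Y\setminus B}$, and $\overline{Y\setminus B}$ is a proper subcontinuum since it misses the interior of $B$. Otherwise $Y\setminus B=P\cup Q$ with $P,Q$ disjoint, nonempty and open in $Y$. Then $B\cup P=Y\setminus Q$ is closed and proper. It is connected: if $B\cup P=M\cup M'$ with disjoint closed sets and $B\subset M$, then $M'=P\setminus M$ is closed and open in $Y$ and is not $Y$, so it is empty. The same argument with $P$ and $Q$ exchanged applies to $B\cup Q$, and $Y=(B\cup P)\cup(B\cup Q)$. In both cases $Y$ is decomposable.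
\end{proof}

It remains to find a slope with (L) and a dense critical orbit. The two demands compete. If $m$ is a cutting time and $c_m$ is very close to $c$, then $D_{m+1}=\langle c_{m+1},c_1\rangle$ is very short. It travels along the critical orbit, which itself returns close to $c$, and it must avoid capturing $c$ until it has grown to length $\varepsilon$.

\section{Steering the critical orbit through the fixed point}\label{sec:good}

\subsection*{The spiral around the fixed point}
Near $\alpha$ no cut is short, and this makes the fixed point a safe place for the critical orbit to wait. Call $m\ge4$ a \emph{wide cutting time} if $m-3$, $m-1$, $m$ are cutting and $m-2$ is not. Then $D_{m-2}=\langle c_{m-2},c_1\rangle$, and so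
\begin{equation}\label{eq:wide}
D_{m-1}=\langle c_{m-1},c_2\rangle,\qquad D_m=\langle c_m,c_1\rangle .
\end{equation}

\begin{lemma}[Spiral]\label{lem:spiral}
Let $s\in(\sqrt2,2)$, let $n$ be a cutting time with $V:=c_n-\alpha>0$, and let $k\ge3$ be odd with $c_2<\alpha-s^kV<c$. Then $c_{n+i}=\alpha+(-s)^iV$ for $0\le i\le k$, and $c_{n+i}>c$ for $0\le i<k$. Every cut interval among $D_{n+1},\dots,D_{n+k}$ has length greater than $\frac1{20}$, and $n+k$ is a wide cutting time.
\end{lemma}

\begin{proof}
For even $i$ we have $\alpha+(-s)^iV>\alpha>c$. For odd $i\le k-2$, \eqref{eq:c2} gives $s^iV\le s^{-2}s^kV<s^{-2}(\alpha-c_2)=\alpha-c$, so again $\alpha+(-s)^iV>c$. The formula for $c_{n+i}$ now follows from \eqref{eq:fix} by induction on $i$.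

As $n$ is cutting, $D_{n+1}=\langle c_{n+1},c_1\rangle$. Suppose $i<k$ is odd and $D_{n+i}=\langle c_{n+i},c_1\rangle$. Both ends lie to the right of $c$, so this interval is not cut, and $D_{n+i+1}=\langle c_{n+i+1},c_2\rangle$ with $c_{n+i+1}>\alpha$. This interval is cut and longer than $\alpha-c>\frac1{20}$, and $D_{n+i+2}=\langle c_{n+i+2},c_1\rangle$. We arrive at $D_{n+k}=\langle c_{n+k},c_1\rangle$ with $c_{n+k}<c$, which is cut and longer than $c_1-c>\frac1{20}$. The cutting times in $[n,n+k]$ are thus $n+k$ and the $n+i$ with $i$ even, so $n+k$ is wide.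
\end{proof}

\begin{example}\label{ex:s0}
The equation $c_3=\hat\alpha$ reads $s^2(1-\frac s2)=\frac1{1+s}$, and
\[
2-s^2(2-s)(1+s)=s^4-s^3-2s^2+2=(s-1)(s^3-2s-2).
\]
The polynomial $s^3-2s-2$ is increasing for $s>1$, negative at $1.76$ and positive at $1.77$. Let $s_0\in(1.76,1.77)$ be its root. At $s_0$ the critical orbit is $c,\ c_1,\ c_2,\ c_3=\hat\alpha,\ c_4=\alpha,\ \alpha,\dots$, and the tower begins with
\[
\langle c_1,0\rangle,\quad\langle c_2,c_1\rangle,\quad\langle\hat\alpha,c_1\rangle,\quad\langle\alpha,c_1\rangle,\quad\langle\alpha,c_2\rangle .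
\]
The times $1,2,3,5$ are cutting and $4$ is not. The first three intervals contain $[c,c_1]$ and all later ones have marked end $\alpha$, so by \eqref{eq:const} and (T6) all cuts are longer than $\frac1{20}$.

For $s$ slightly larger than $s_0$ the displayed polynomial is positive, so $c_3<\hat\alpha$, hence $c<c_4=sc_3<\alpha$, and $V(s):=c_5-\alpha=-s(c_4-\alpha)>0$. Since $V(s_0)=0$, for large odd $k$ the point $\alpha-s^kV(s)$ starts at $\alpha$ and moves past $c_2$ while $s$ runs through a very short interval. On the way it meets any target $u\in(c_2,c)$, and at that slope Lemma~\ref{lem:spiral} gives $c_{5+k}=u$ at a cutting time, with no short cut on the way. From then on the tower is the virtual tower of $u$. If $u$ is a preimage of $\alpha$, we are back in the situation we started from, with a longer orbit that visits a place of our choice.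

At $s_0$ the choice of target is almost free. The unmarked end of $G^u_t$ is one of $c_1,c_2,\hat\alpha,\alpha$, all at distance at least $\alpha-c$ from $c$, so every cut of every virtual tower is longer than $\frac1{20}$. This argument breaks down as soon as the critical orbit has visited a point $c_m$ close to $c$: a virtual tower may then be cut at $\langle u_t,c_m\rangle$ with both ends close to $c$. So the targets must be selected, with a bound on cut lengths that does not degenerate along the construction.
\end{example}

\subsection*{Dependence on the slope}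
The critical orbit and the target both move with $s$. The next two lemmas control this.

\begin{lemma}[Stability]\label{lem:stab}
Let $s\in(\sqrt2,2)$.
\begin{enumerate}
\item[(a)] Suppose $c_n(s)\ne c$ for $1\le n\le N$. For $s'$ in a neighborhood of $s$ and $1\le n\le N$: $c_n(s')$ is a polynomial in $s'$ and lies on the same side of $c$ as $c_n(s)$; $n$ is cutting for $T_{s'}$ if and only if it is cutting for $T_s$; and the endpoints of $D_n(s')$ depend continuously on $s'$.
\item[(b)] Suppose $T_s^l(u)=\alpha(s)$ with $l\ge1$, and $u_t\ne c$ for all $t\ge0$. On a neighborhood of $s$ there are rational functions $u_t(s')$, $t\ge0$, without poles, such that $u_t(s)=u_t$, $u_t(s')$ lies on the same side of $c$ as $u_t$, $T_{s'}(u_t(s'))=u_{t+1}(s')$, and $u_t(s')=\alpha(s')$ for $t\ge l$. If moreover $c_n(s)\ne c$ for $1\le n\le l$, then for $1\le t\le l$ and $s'$ near $s$ the interval $G_t^{u_0(s')}$ is cut if and only if $G^u_t$ is cut, and its endpoints depend continuously on $s'$.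
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $T_{s'}(x)$ is jointly continuous, each $c_n(s')$ is continuous and stays on its side of $c$ near $s$. So $c_{n+1}(s')$ is $s'c_n(s')$ or $s'(1-c_n(s'))$, with a choice independent of $s'$, and $c_n(s')$ is a polynomial. Time $n$ is cutting exactly when $c_n$ and $d_n$ lie on opposite sides of $c$, where $d_1=0$ and $d_n=c_{i(n)}$ with $i(n)<n$ determined by the earlier cutting times (T2). Induction on $n$ shows that the cutting times and the indices $i(n)$ up to $N$ do not depend on $s'$.

(b) Put $u_t(s')=\alpha(s')$ for $t\ge l$ and, going down, $u_t(s')=u_{t+1}(s')/s'$ if $u_t<c$ and $u_t(s')=1-u_{t+1}(s')/s'$ if $u_t>c$. These are rational functions whose denominators are products of $s'$ and $1+s'$, and $u_t(s)=u_t$. Near $s$ they stay on their sides of $c$, and then $T_{s'}(u_t(s'))=u_{t+1}(s')$. The last assertion is the induction of (a), with $u_t(s')$ as marked end and $c_{j(t)}(s')$, $j(t)\le t\le l$, as unmarked end.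
\end{proof}

We call $u(s')=u_0(s')$ the \emph{continuation} of $u$. It is given by a formula that depends only on the sides of $c$ on which the $u_t$ lie. So the continuation of the point $u(s'')$, from a slope $s''$ in the neighborhood, is the same function.

\begin{lemma}[First crossing]\label{lem:cross}
Let $W$ be a rational function without poles on $[a,b]$, with $W(a)<0<W(b)$, and let $s=\inf\{s'\in[a,b]:W(s')>0\}$. Then $a<s<b$, $W(s)=0$, and $W>0$ on $(s,s+\gamma)$ for some $\gamma>0$.
\end{lemma}

\begin{proof}
By continuity $s>a$. Since $W\le0$ on $[a,s)$ and $s$ is in the closure of $\{W>0\}$, we get $W(s)=0$; so $s<b$, and $W$ is positive at points arbitrarily close to $s$ on the right. The zeros of $W$ are isolated, so $W$ has constant sign on some interval $(s,s+\gamma)$.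
\end{proof}

\subsection*{Admissible targets and good slopes}
Throughout, $0<\eta<\frac1{20}$.

\begin{definition}
Let $s\in(\sqrt2,2)$ with $c_n\ne c$ for all $n\ge1$. The set $\mathcal L_\eta(s)$ of \emph{$\eta$-admissible targets} consists of the points $u\in(c_2,c)$ such that $u_l=\alpha$ for some $l\ge1$, $u_t\ne c$ for all $t\geq0$, and $|G^u_t|>\eta$ whenever $G^u_t$ is cut.
\end{definition}

By (T6) the last condition holds automatically for $t\ge l$, so only finitely many inequalities are imposed. In particular $\hat\alpha\in\mathcal L_\eta(s)$, with $l=1$: there is always a target.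

\begin{definition}
A slope $s\in(\sqrt2,2)$ is \emph{$\eta$-good}, written $s\in\mathcal G_\eta$, if:
\begin{enumerate}
\item[(G1)] $c_p=\alpha$ for some $p\ge1$; let $p(s)$ be the least such $p$, and $n(s)$ the first cutting time $\ge p(s)$;
\item[(G2)] $|D_n|>\eta$ for every cutting time $n$;
\item[(G3)] $c_{n(s)}(s')>\alpha(s')$ for all $s'$ in some interval $(s,s+\gamma)$.
\end{enumerate}
\end{definition}

Condition (G1) implies $c_n\ne c$ for all $n\ge1$, because a periodic orbit of $c$ cannot contain the fixed point $\alpha\ne c$. By (T6), (G2) is automatic for $n\ge p(s)$. Both $\mathcal L_\eta(s)$ and $\mathcal G_\eta$ grow when $\eta$ decreases. Example~\ref{ex:s0} shows that $s_0\in\mathcal G_\eta$ for every $\eta<\frac1{20}$, with $p(s_0)=4$ and $n(s_0)=5$.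

Condition (G3) is the hypothesis $V>0$ of Lemma~\ref{lem:spiral}, and it cannot be dropped. If $V<0$, the points $c_{n+i}$ to the left of $\alpha$ are those with $i$ even, for which the tower interval is $\langle c_{n+i},c_2\rangle$; a target $u\in(c_2,c)$ is then reached at a time when $\langle u,c_2\rangle$ is not cut, and (T5) does not apply. The next lemma lets us recover (G3) after each step. The point is that a target lying inside the tower interval stays inside it.

\begin{lemma}[Orientation]\label{lem:orient}
Let $s\in(\sqrt2,2)$ with $c_n(s)\ne c$ for all $n\ge1$. Let $m$ be a cutting time of $T_s$ and $u=c_m(s)$, with $u_l=\alpha$ for some $l\ge1$, and let $u(\cdot)$ be the continuation of $u$. Suppose that $u(s')\in[c_m(s'),c]$ and $u(s')\ne c_m(s')$ for all $s'$ in some interval $(s,s+\gamma)$. If $n'\ge m+l$ is a cutting time of $T_s$, then $c_{n'}(s')>\alpha(s')$ for all $s'>s$ close to $s$.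
\end{lemma}

\begin{proof}
Take $s'>s$ so close to $s$ that $T_{s'}$ and $T_s$ have the same cutting times up to $n'$ and that, for $0\le t\le n'-m$, the points $c_{m+t}(s')$ and $u_t(s')$ lie on the same side of $c$ as their common value $u_t=c_{m+t}(s)\ne c$ at $s$. All objects below are those of $T_{s'}$. As $T_{s'}$ is injective on each side of $c$ and $u_0\ne c_m$, we have $u_t\ne c_{m+t}$ for all these $t$. We show $u_t\in D_{m+t}$ for $1\le t\le n'-m$. First, $u_1\in T[c_m,c]=D_{m+1}$. If $u_t\in D_{m+t}$ and $m+t$ is not cutting, then $u_{t+1}\in T(D_{m+t})=D_{m+t+1}$. If $m+t$ is cutting, then $u_t$ lies in the part $[c_{m+t},c]$ of $D_{m+t}$, being on the side of $c_{m+t}$, and $u_{t+1}\in T[c_{m+t},c]=D_{m+t+1}$. At $t=n'-m\ge l$ we get $\alpha\in D_{n'}$ and $\alpha\ne c_{n'}$. Here $c_{n'}>c$, being on the side of $\alpha$, and $n'$ is cutting, so $d_{n'}<c$. Thus $c_{n'}$ is the right endpoint of $D_{n'}$, and $c_{n'}>\alpha$.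
\end{proof}

\begin{lemma}[Extension]\label{lem:ext}
Let $s_*\in\mathcal G_\eta$, $u\in\mathcal L_\eta(s_*)$, $\delta>0$ and $N\in\mathbb N$. There are $s\in\mathcal G_\eta\cap(s_*,s_*+\delta)$ and a wide cutting time $m$ of $T_s$ with $N<m<p(s)$ and $|c_m(s)-u|<\delta$.
\end{lemma}

\begin{proof}
Let $n=n(s_*)$, $V(s')=c_n(s')-\alpha(s')$, and let $l\ge1$ be minimal with $T_{s_*}^l(u)=\alpha(s_*)$. By Lemma~\ref{lem:stab} and (G2), (G3) there is $\gamma\in(0,\delta)$ with $s_*+\gamma<2$ such that for $s'\in[s_*,s_*+\gamma]$:
\begin{enumerate}
\item[(1)] $c_j(s')\ne c$ for $1\le j\le n$, the cutting times up to $n$ are those of $T_{s_*}$, and the cut intervals among $D_1(s'),\dots,D_n(s')$ are longer than $\eta$;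
\item[(2)] $V$ is rational without poles, $V(s_*)=0$, and $V(s')>0$ if $s'\ne s_*$;
\item[(3)] the continuation $u(s')$ is defined, $c_2(s')<u(s')<c$, $|u(s')-u|<\delta$, $u_t(s')\ne c$ for all $t$, and $u_t(s')\ne\alpha(s')$ for $t<l$;
\item[(4)] the cut intervals among $G_t^{u(s')}$, $1\le t<l$, are longer than $\eta$.
\end{enumerate}
For odd $k\ge3$ let $W_k(s')=s'^{\,k}V(s')-\bigl(\alpha(s')-u(s')\bigr)$. Then $W_k(s_*)<0$, and $W_k(s_*+\gamma)>0$ if $k$ is large. Fix such a $k$ with $m:=n+k>N$, and let $s\in(s_*,s_*+\gamma)$ be the first crossing of $W_k$ given by Lemma~\ref{lem:cross}.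

At $s$ we have $\alpha-s^kV=u(s)\in(c_2,c)$, $V>0$, and $n$ is cutting. By Lemma~\ref{lem:spiral}, $c_m(s)=u(s)$ and $m$ is a wide cutting time; (3) gives $|c_m(s)-u|<\delta$.

\emph{(G1).} We have $c_{m+l}=\alpha$. If $c_j=\alpha$ for some $j\le m$, then $c_m=\alpha>c$, which is false, and $c_{m+t}=u_t(s)\ne\alpha$ for $t<l$ by (3). So $p(s)=m+l>m$.

\emph{(G2).} Cuts are longer than $\eta$ at times up to $n$ by (1), at times in $(n,m]$ by Lemma~\ref{lem:spiral}, at times $m+t$ with $1\le t<l$ by (4), since $D_{m+t}=G_t^{u(s)}$, and at later times by (T6).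

\emph{(G3).} For $s'$ near $s$ the points $c_{n+i}(s')$, $0\le i<k$, remain to the right of $c$, so \eqref{eq:fix} gives $c_m(s')=\alpha(s')-s'^{\,k}V(s')$, that is, $u(s')-c_m(s')=W_k(s')$. By Lemma~\ref{lem:cross} this is positive for $s'>s$ close to $s$, so $c_m(s')<u(s')<c$. Lemma~\ref{lem:orient} with $n'=n(s)\ge m+l$ gives (G3).
\end{proof}

\section{The limit slope}\label{sec:limit}

We iterate the Extension Lemma. We cannot decide in advance where admissible targets will be, so we run through a countable base of intervals, each infinitely often, and aim into the current interval whenever it contains an admissible target. The bound on cut lengths decreases slightly at each step but stays above a fixed $\varepsilon$. The slack is used twice: to carry admissibility from the limit slope back to the approximating slopes, and to compare the critical orbit with nearby orbits.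

Fix $\varepsilon$ with $0<2\varepsilon\le\frac1{25}$ and $s_0\in\mathcal G_{2\varepsilon}$; for Theorem~\ref{thm:A} take $\varepsilon=\frac1{50}$ and $s_0$ from Example~\ref{ex:s0}. Put $\eta_k=\varepsilon(1+2^{-k})$. Let $R_1,R_2,\dots$ list the open subintervals of $(0,1)$ with rational endpoints, each infinitely often. We construct slopes $s_0<s_1<\cdots$ with $s_k\in\mathcal G_{\eta_k}$ and numbers $\delta_k>0$ with $s_0+\delta_0<2$ and $s_{k+1}+\delta_{k+1}<s_k+\delta_k$. Write $N_k=n(s_k)$ and $I_k=[s_k,s_k+\delta_k]$. We require:
\begin{enumerate}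
\item[(C1)] for $s'\in I_k$ and $1\le n\le N_k$: $c_n(s')\ne c$, $n$ is cutting for $T_{s'}$ if and only if it is cutting for $T_{s_k}$, and $|D_n(s')|>\eta_k$ if $n$ is cutting;
\item[(C2)] for $s'\in I_k\setminus\{s_k\}$: $0<c_{N_k}(s')-\alpha(s')<2^{-k}\varepsilon$.
\end{enumerate}
Once $s_k\in\mathcal G_{\eta_k}$ is chosen, every sufficiently small $\delta_k$ satisfies (C1), by Lemma~\ref{lem:stab}(a) and (G2), and (C2), by (G3) and $c_{N_k}(s_k)=\alpha(s_k)$. This provides $\delta_0$. Given $s_k$ and $\delta_k$, call step $k+1$ \emph{active} if $\mathcal L_{\eta_{k+1}}(s_k)\cap R_{k+1}\ne\emptyset$, and let $u$ be a point of this set; otherwise let $u=\hat\alpha(s_k)$. Since $s_k\in\mathcal G_{\eta_k}\subset\mathcal G_{\eta_{k+1}}$, Lemma~\ref{lem:ext} gives $s_{k+1}\in\mathcal G_{\eta_{k+1}}\cap(s_k,s_k+\delta_k)$ and a wide cutting time $m_{k+1}$ of $T_{s_{k+1}}$ with $N_k<m_{k+1}<p(s_{k+1})\le N_{k+1}$ and, if the step is active, $c_{m_{k+1}}(s_{k+1})\in R_{k+1}$. Choose $\delta_{k+1}$ so small that $s_{k+1}+\delta_{k+1}<s_k+\delta_k$, that (C1) and (C2) hold for $k+1$, and that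
\begin{enumerate}
\item[(C3)] if step $k+1$ is active, $c_{m_{k+1}}(s')\in R_{k+1}$ for all $s'\in I_{k+1}$.
\end{enumerate}
Let $s=\lim s_k$. Then $s_k<s\le s_{k+1}+\delta_{k+1}<s_k+\delta_k$ for all $k$, so $s\in(\sqrt2,2)$, and $N_k\to\infty$. \emph{In the rest of this section and in Section~\ref{sec:dense}, $T=T_s$ for this slope $s$.}

\begin{lemma}\label{lem:limit}
\begin{enumerate}
\item[(a)] $c_n\ne c$ for all $n\ge1$, and $|D_n|>\eta_k>\varepsilon$ for every cutting time $n\le N_k$. In particular \textup{(L)} holds.
\item[(b)] $c_n\ne\alpha$ for all $n\ge0$. Hence the orbit of a preimage of $\alpha$ never meets $c$.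
\item[(c)] \textup{(Saturation)} If $w\in\mathcal L_\varepsilon(s)$, then for all $\theta>0$ and $N$ there is a wide cutting time $m>N$ with $|c_m-w|<\theta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) is (C1), since $s\in I_k$ for all $k$. For (b), if $c_n=\alpha$ then $c_{N_k}=\alpha$ for large $k$, against (C2). If $y_l=\alpha$ and $y_t=c$, then $t<l$ and $c_{l-t}=\alpha$.

(c) Let $w_l=\alpha$. The finitely many cut intervals $G^w_t$ with $t<l$ are longer than $\varepsilon$, hence longer than $\eta_K$ for some $K$. Let $R\ni w$ be an interval of the list with $R\subset(w-\theta,w+\theta)$. By Lemma~\ref{lem:stab}(b) and $s_k\to s$, for all large $k\ge K$ the continuation $w(s_k)$ lies in $R\cap(c_2(s_k),c)$, its orbit under $T_{s_k}$ avoids $c$ and reaches $\alpha(s_k)$ at time $l$, and the cuts of its virtual tower before time $l$ are longer than $\eta_K\ge\eta_{k+1}$. So $w(s_k)\in\mathcal L_{\eta_{k+1}}(s_k)\cap R$. For the infinitely many such $k$ with $R_{k+1}=R$, step $k+1$ is active. Then $m=m_{k+1}$ satisfies $N_k<m\le N_{k+1}$; it is a wide cutting time of $T_s$ by (C1),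 and $c_m\in R$ by (C3).
\end{proof}

To use saturation we need a supply of admissible targets for the limit slope. An admissible target is a preimage of $\alpha$, and the critical orbit is not. But by (C2) it passes very close to $\alpha$ at time $N_k$, on the side that puts $\alpha$ inside $D_{N_k}$. So there are preimages of $\alpha$ that shadow the critical orbit up to time $N_k$ and inherit its long cuts.

\begin{lemma}[Guide points]\label{lem:guide}
For each $k$ there is a point $x=x^{(k)}\in E_{N_k}$ with $0<x-c\le s^{-N_k}$ and $x_{N_k}=\alpha$. If $\rho<N_k$ is a cutting time, then every cut interval among $\Phi^t\langle x_{\rho+1},c_1\rangle$, $t\ge0$, is longer than $\varepsilon$.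
\end{lemma}

\begin{proof}
By (C1) and (C2), $N_k$ is cutting and $c_{N_k}>\alpha>c$, so $d_{N_k}<c$ and $\alpha$ is interior to $D_{N_k}$. By Lemma~\ref{lem:E} there is $x\in E_{N_k}$, $x\ne c$, with $x_{N_k}=\alpha$, and $x-c\le|E_{N_k}|\le s^{-N_k}$. Let $1\le\tau\le N_k$. The map $T^\tau$ is affine on $[c,x]$, so
\[
|x_\tau-c_\tau|=s^{\tau-N_k}|\alpha-c_{N_k}|<2^{-k}\varepsilon .
\]
The points $x_\tau$ and $c_\tau$ differ from $c$ by Lemma~\ref{lem:limit}(a),(b), and they lie on the same side of $c$: for $\tau<N_k$ because $T^{\tau+1}$ is injective on $[c,x]$, and for $\tau=N_k$ because both exceed $c$. Also $x_\tau\in D_\tau$, since $x\in E_\tau$. Consequently $c$ lies strictly between $x_\tau$ and $d_\tau$ if and only if $\tau$ is cutting, and in that case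
\[
|x_\tau-d_\tau|\ge|D_\tau|-2^{-k}\varepsilon>\eta_k-2^{-k}\varepsilon=\varepsilon .
\]
Now let $\rho<N_k$ be cutting. Then $\langle x_{\rho+1},c_1\rangle=\langle x_{\rho+1},d_{\rho+1}\rangle$. For $\rho<\tau<N_k$ we have $\Phi\langle x_\tau,d_\tau\rangle=\langle x_{\tau+1},d_{\tau+1}\rangle$: the new unmarked end is $c_1=d_{\tau+1}$ if $\tau$ is cutting and $T(d_\tau)=d_{\tau+1}$ if not. So the marked intervals in question are the $\langle x_\tau,d_\tau\rangle$, $\rho<\tau\le N_k$, whose cuts are longer than $\varepsilon$, followed by intervals with marked end $\alpha$, to which (T6) applies.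
\end{proof}

\begin{remark}
The reflected guide point $\hat x$ is itself in $\mathcal L_\varepsilon(s)$ for large $k$: by Lemma~\ref{lem:transport} its virtual tower is not cut before time $N_k$, and from then on the marked end is $\alpha$. By saturation there are cutting times $m$ with $c_m$ arbitrarily close to $c$. This shows how the conflict described at the end of Section~\ref{sec:L} is resolved: the short interval $\langle x_1,c_1\rangle$ is carried without a cut to $\langle\alpha,c_{N_k}\rangle$, and there it can capture $c$ only after growing beyond length $\alpha-c$.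
\end{remark}

\section{Density of the critical orbit}\label{sec:dense}

A \emph{lap} of $T^q$, $q\ge0$, is a maximal interval in $C$ on which $T^q$ is injective; for $q=0$ the only lap is $C$. The laps of $T^q$ are compact intervals of length at most $s^{-q}$ that cover $C$. Each lap of $T^{q+1}$ lies in a lap $L$ of $T^q$: it is $L$ if $c$ is not interior to $T^q(L)$, and otherwise it is one of the two pieces into which $L$ is divided by the point $g$ with $T^q(g)=c$. An endpoint $e$ of a lap of $T^q$ that is interior to $C$ satisfies $T^j(e)=c$ for some $0\le j<q$, since otherwise $T^q$ would be affine near $e$.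

It suffices to show that the critical orbit approaches the endpoints of all laps. The induction on $q$ needs more than this. To approach a new endpoint $g$ we pull a point near $g$ back to a neighborhood of $c$ along a tower interval $D_j$ that contains $g$. So we must know that tower intervals nearly cover every lap, with the marked end at either end.

\begin{proposition}\label{prop:P}
For every $q\ge0$ the following statement $P(q)$ holds. Let $e,e'$ be the endpoints of a lap of $T^q$, in either order, let $\sigma=\operatorname{sign}(e'-e)$, and let $\delta>0$. There is $n\ge3$ with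
\begin{equation}\label{eq:P}
0\le\sigma(c_n-e)<\delta\qquad\text{and}\qquad\sigma(d_n-e')>-\delta .
\end{equation}
Consequently $\operatorname{orb}(c)$ is dense in $C$.
\end{proposition}

In words, $D_n$ starts within $\delta$ of $e$, on the side of the lap, and reaches to within $\delta$ of $e'$ or beyond. Density follows because every point of $C$ lies within $s^{-q}$ of an endpoint of a lap of $T^q$.

\begin{proof}[Proof of $P(0)$]
Let $x=x^{(k)}$ and $w=x_2$. For large $k$ we have $N_k>2$ and $w=c_2+s^2(x-c)\in(c_2,c)$, and $w\to c_2$ as $k\to\infty$. The point $w$ is a preimage of $\alpha$, so its orbit avoids $c$. Since $G_1^w=\langle x_3,c_1\rangle$ and $2$ is cutting, Lemma~\ref{lem:guide} with $\rho=2$ gives $w\in\mathcal L_\varepsilon(s)$. By saturation there is a wide cutting time $m\ge4$ with $0\le c_m-c_2<\delta$. For $(e,e')=(c_2,c_1)$ take $n=m$; then $d_n=c_1$ by \eqref{eq:wide}. For $(e,e')=(c_1,c_2)$ take $n=m-1$; then $d_n=c_2<c$ and $n$ is cutting, so $c_n\in(c,c_1]$ and $c_1-c_n=(c_m-c_2)/s<\delta$.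
\end{proof}

Before the general step, here is its simplest instance, for the construction started at the slope of Example~\ref{ex:s0}, where time $3$ is cutting by (C1). We want a tower interval close to $\langle c,c_2\rangle$ with marked end just left of $c$. By $P(0)$ there is $D_j$ close to $\langle c_2,c_1\rangle$. Let $x=1-x^{(k)}$, a point just left of $c$ and interior to $D_j$, and let $u\in E_j$ with $u_j=x$. The virtual tower of $\hat u$ has no cut up to $G_j=\langle x,c_j\rangle$. The next interval $\langle x_1,c_{j+1}\rangle$ is close to $\langle c_1,c_3\rangle$, which has the same endpoints as $D_3$; so it is cut and longer than $\varepsilon$. The next one is $\langle x_2,c_1\rangle$, and Lemma~\ref{lem:guide} with $\rho=1$ takes over. So $\hat u$ is admissible, saturation gives a cutting time $m$ with $c_m$ close to $\hat u$, and $D_{m+j}=\langle c_{m+j},c_j\rangle$ is close to $\langle x,c_2\rangle$. The pullback has reversed the marking: the old marked end $c_j$ is now the unmarked end. In general the role of $D_3$ is played by a tower interval $D_{i+r}$ found in Step~1.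

\begin{proof}[Proof that $P(q)$ implies $P(q+1)$]
Let $L=[e,e']$ be a lap of $T^q$ and $\sigma=\operatorname{sign}(e'-e)$. If $L$ is a lap of $T^{q+1}$, there is nothing to prove. Otherwise let $g$ be the interior point of $L$ with $T^q(g)=c$. Since $e$ may be either endpoint of $L$, it suffices to treat the new lap $[e,g]$. For the order $(e,g)$, the $n$ given by $P(q)$ for $(e,e')$ works, because $\sigma(d_n-g)\ge\sigma(d_n-e')>-\delta$. For the order $(g,e)$ the sign is $-\sigma$, and we must find $n\ge3$ with
\begin{equation}\label{eq:PP}
0\le\sigma(g-c_n)<\delta\qquad\text{and}\qquad\sigma(d_n-e)<\delta .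
\end{equation}

\emph{Step 1: the images of $[e,g]$ are tower intervals.} We find $i\ge1$ and $u^*\ne c$ such that $T^q(e)=c_i$, the map $T^i$ is injective on $[c,u^*]$, and $T^i[c,u^*]=T^q[e,g]=[c_i,c]$.
\begin{itemize}
\item If $e$ is interior to $C$, then $T^{q-i}(e)=c$ for some $1\le i\le q$. Let $u^*=T^{q-i}(g)$. Then $T^{q-i}$ maps $[e,g]$ injectively onto $[c,u^*]$, and $T^i$ is injective there because $T^q$ is injective on $[e,g]$.
\item If $e=c_2$, let $i=q+2$ and $u^*\in E_2$ with $T^2(u^*)=g$, which exists as $D_2=C$. Then $T^2$ maps $[c,u^*]$ injectively onto $[e,g]$.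
\item If $e=c_1$, let $i=q+1$ and $u^*\in E_1$ with $T(u^*)=g$. Then $T$ maps $[c,u^*]$ injectively onto $[e,g]$.
\end{itemize}
By (T4), $i$ is cutting. Let $i+r$, $r\ge1$, be the next cutting time. By (T5) and Lemma~\ref{lem:transport}, $T^r$ is injective on $[c_i,c]$, and $T^r[c_i,c]=[c_{i+r},c_r]=D_{i+r}$ is cut and longer than $\varepsilon$. By (T4) again, $r$ is cutting. The numbers $i,r$ depend only on $L$ and $e$, and we fix $\theta>0$ with
\[
|c_{i+r}-c_r|>\varepsilon+2\theta,\qquad|c_{i+r}-c|>\theta,\qquad|c_r-c|>\theta .
\]

\emph{Step 2: the target.} Let $0<\delta'<\min\{\delta,\,|g-e|,\,|e'-g|,\,s^{-q-r}\theta\}$. By $P(q)$ there is $j\ge3$ with $0\le\sigma(c_j-e)<\delta'$ and $\sigma(d_j-e')>-\delta'$. The first condition gives $c_j\in[e,g]\setminus\{g\}$, and the second gives $\sigma(d_j-g)>|e'-g|-\delta'>0$; so $g$ is interior to $D_j$. Let $x$ be the one of $x^{(k)}$, $1-x^{(k)}$ that lies on the same side of $c$ as $c_i$; then $x_t=x^{(k)}_t$ for $t\ge1$. For large $k$ the point $x$ lies strictly between $c_i$ and $c$, so there is $y$ strictly between $e$ and $g$ with $T^q(y)=x$,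 and $y\to g$ as $k\to\infty$. Fix $k$ so large that
\[
N_k>r,\qquad s^r|x-c|<\theta,\qquad0<\sigma(g-y)<\delta,\qquad y\text{ is strictly between }c_j\text{ and }g .
\]
Then $y$ is interior to $D_j$, so $y=u_j$ for an interior point $u$ of $E_j$. By (T1) and $j\ge3$ we have $0<u-c<c-c_2$, so $\hat u\in(c_2,c)$.

\emph{Step 3: $\hat u\in\mathcal L_\varepsilon(s)$.} We have $T^{j+q+N_k}(\hat u)=x_{N_k}=\alpha$, so the orbit of $\hat u$ avoids $c$ by Lemma~\ref{lem:limit}(b). We follow $G_t=G_t^{\hat u}=G_t^u=\Phi^t\langle u,c\rangle$. The map $T^j$ sends $[u,c]$ injectively onto $[y,c_j]\subset[e,g]$; the map $T^q$ sends $[y,c_j]$ injectively onto $[x,h]\subset[c_i,c]$, where $h=c_{j+q}$; and $T^r$ is injective on $[c_i,c]$. So $T^{j+q+r}$ is injective on $[u,c]$. By Lemma~\ref{lem:transport} there is no cut before time $j+q+r$, and $G_{j+q+r}=\langle x_r,h_r\rangle$. Since $T^r$ is affine on $[c_i,c]$ and $T^q$ is affine on $[e,g]$,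
\[
|x_r-c_r|=s^r|x-c|<\theta,\qquad|h_r-c_{i+r}|=s^{r}|h-c_i|=s^{r+q}|c_j-e|<\theta .
\]
By the choice of $\theta$, the points $x_r$ and $h_r$ lie on the sides of $c_r$ and $c_{i+r}$, which are opposite sides of $c$, and $|x_r-h_r|>\varepsilon$. So this is a cut of length greater than $\varepsilon$. The next interval is $\langle x_{r+1},c_1\rangle$, and $r<N_k$ is cutting, so Lemma~\ref{lem:guide} with $\rho=r$ shows that all later cuts are longer than $\varepsilon$.

\emph{Step 4: the critical orbit follows the target.} By saturation there is a cutting time $m$ with $c_m$ so close to $\hat u$ that $c_m<c$, $1-c_m\in E_j$, and $c_{m+j}=T^j(1-c_m)$, which is close to $u_j=y$, satisfies $0<\sigma(g-c_{m+j})<\delta$. Since $T^j$ is injective on $[c,1-c_m]$, hence on $[c_m,c]$, (T5) and Lemma~\ref{lem:transport} give $D_{m+j}=\langle c_{m+j},c_j\rangle$. So $n=m+j\ge3$ has $d_n=c_j$ and $\sigma(d_n-e)<\delta'<\delta$, which is \eqref{eq:PP}.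
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $s$ be the limit slope of Section~\ref{sec:limit}. Part (i) is Proposition~\ref{prop:P}. Condition (L) holds by Lemma~\ref{lem:limit}(a), so (ii) follows from Proposition~\ref{prop:form}. Let $K\subset X_s$ be homeomorphic to $X_t$. Then $K$ is a subcontinuum, and it contains a nondegenerate indecomposable continuum by Lemma~\ref{lem:indec}. If $K$ were proper, this would contradict (ii) and Proposition~\ref{prop:noindec}. So $K=X_s$, and no open set $V\ne X_s$ contains a copy of any $X_t$. Every point $\xi$ of $X_s$ has such a neighborhood, namely the complement of any point other than $\xi$.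
\end{proof}

\section{Uncountably many slopes in every interval}\label{sec:B}

The construction can be started at any good slope, stays as close to it as we like, and can branch at every step. So Theorem~\ref{thm:B} reduces to the density of good slopes.

\begin{lemma}\label{lem:tree}
If $s_0\in\mathcal G_\eta$ and $\delta>0$, then $(s_0,s_0+\delta)$ contains $2^{\aleph_0}$ slopes as in Theorem~\ref{thm:A}.
\end{lemma}

\begin{proof}
Put $\varepsilon=\frac12\min\{\eta,\frac1{25}\}$, so that $s_0\in\mathcal G_{2\varepsilon}$, and run the construction of Section~\ref{sec:limit} with $\delta_0\le\delta$. At step $k+1$ choose $s'_{k+1}$ as there. Applying Lemma~\ref{lem:ext} again, with a $\delta$ smaller than $s'_{k+1}-s_k$, gives a second valid choice $s''_{k+1}\in(s_k,s'_{k+1})$, and we take $\delta''_{k+1}$ with $s''_{k+1}+\delta''_{k+1}<s'_{k+1}$. The two intervals $I_{k+1}$ are disjoint. This yields a binary tree of constructions. Two different branches have disjoint intervals $I_{k+1}$ at the step where they separate, and the limit slope of a branch lies in all of its intervals; so the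 limit slopes are distinct. The proofs in Sections~\ref{sec:limit} and \ref{sec:dense} apply to each branch.
\end{proof}

To find good slopes in a given interval we start from a slope with periodic critical point, and for this we need to know how the critical orbit moves with $s$. The \emph{kneading sequence} $\nu=\nu_1\nu_2\dots$ of a unimodal map $f$ with turning point $c$ is the itinerary of $f(c)$: the symbol $\nu_n$ is $0$, $\mathsf C$ or $1$ according to whether $f^n(c)$ lies to the left of $c$, at $c$, or to the right of $c$, and the sequence stops at the first $\mathsf C$. Order the symbols by $0<\mathsf C<1$. Two different sequences of this kind differ at a first position $n$, since a finite sequence ends with its only $\mathsf C$. In the \emph{parity-lexicographic order}, $\nu\prec\nu'$ means that $\nu_n<\nu'_n$ and $\nu_1\dots\nu_{n-1}$ contains an even number of $1$'s, or $\nu_n>\nu'_n$ and this number is odd. Any two sequences are comparable. We use two facts about the topological entropy $h_{\mathrm{top}}$: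
\begin{enumerate}
\item[(F1)] for unimodal maps $f,g$, $\nu(f)\preceq\nu(g)$ implies $h_{\mathrm{top}}(f)\le h_{\mathrm{top}}(g)$ \cite{MT};
\item[(F2)] $h_{\mathrm{top}}(T_s)=\log s$ \cite{MS}.
\end{enumerate}
Write $\nu(s)=\nu(T_s)$. If $s<s'$, then $\nu(s')\preceq\nu(s)$ is excluded by (F1) and (F2), so $\nu(s)\prec\nu(s')$.

\begin{proposition}\label{prop:gooddense}
Every open interval $O\subset(\sqrt2,2)$ contains a slope in $\mathcal G_\eta$ for some $\eta\in(0,\frac1{20})$.
\end{proposition}

\begin{proof}
\emph{A periodic slope.} If $c_n(s)\ne c$ for all $n\ge1$ and all $s\in O$, then each continuous function $c_n(s)-c$ has constant sign on $O$, so $\nu$ is constant on $O$, contradicting strict monotonicity. So there is $a\in O$ at which $c$ is periodic, of exact period $q$; here $q\ge3$ since $c_1>c>c_2$. Near $a$ the points $c_i(s)$, $0<i<q$, stay on their sides of $c$, so $c_q(s)$ is a polynomial divisible by $s$, and $c_q(s)-\frac12$ is not the zero polynomial. By this and by continuity there are $b>a$ and $r\in(0,\frac1{20})$ with $[a,b]\subset O$, $c_q(s)\ne c$ for $s\in(a,b]$,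 and
\begin{equation}\label{eq:r}
c\notin T_s^i[c-r,c+r]\qquad\text{for }0<i<q,\ s\in[a,b].
\end{equation}

\emph{The return map.} The symbols $\nu_1,\dots,\nu_{q-1}$ are constant on $[a,b]$. Let $\omega=+1$ if they contain an even number of $1$'s and $\omega=-1$ otherwise, and put $\lambda=s^q>2$ and $v=v(s)=\omega(c_q(s)-c)$, a polynomial with $v(a)=0$. By \eqref{eq:r}, $T^{q-1}$ is affine with slope $\omega s^{q-1}$ on $T[c-r,c+r]$, and $T(x)=c_1-s|x-c|$, so
\begin{equation}\label{eq:return}
T^q(x)-c=\omega\,(v-\lambda|x-c|)\qquad(|x-c|\le r).
\end{equation}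
For $s\in(a,b]$ we have $\nu(s)\succ\nu(a)=\nu_1\dots\nu_{q-1}\mathsf C$ with first difference at position $q$. So $\nu_q(s)=1$ if $\omega=+1$ and $\nu_q(s)=0$ if $\omega=-1$; in both cases $v(s)>0$. Define polynomials in $s$ by $a_2=\lambda-1$ and $a_{j+1}=\lambda a_j-1$. Then $a_2>1$, $a_3-a_2=(\lambda-1)a_2-1>0$ and $a_{j+2}-a_{j+1}=\lambda(a_{j+1}-a_j)$, so $1<a_2<a_3<\cdots\to\infty$. From $c_q-c=\omega v$ and \eqref{eq:return} we get $c_{2q}-c=\omega(v-\lambda v)=-\omega a_2v$ if $0<v\le r$, and inductively
\begin{equation}\label{eq:jq}
c_{jq}-c=-\omega a_jv\quad(j\ge2),\qquad\text{provided }0<v\le r\text{ and }a_iv\le r\text{ for }2\le i<j .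
\end{equation}
So the returns $c_{2q},c_{3q},\dots$ move away from $c$ on the side opposite to $c_q$. This escape replaces the spiral of Lemma~\ref{lem:spiral}.

\emph{Hitting a preimage of $\alpha$.} At the slope $a$, the points $c-\omega\mu$ with $0<\mu<r$ form an interval in $C$, by \eqref{eq:const}. By Lemma~\ref{lem:expand} it contains a point $u$ with $u_l=\alpha$; take $l$ minimal, so $l\ge1$ since $|u-c|<\frac1{20}<\alpha-c$. The orbit of $u$ avoids $c$, because the periodic orbit of $c$ does not contain $\alpha$. Let $u(s)=c-\omega\mu(s)$ be the continuation. After decreasing $b$ we have, on $[a,b]$: $0<\mu(s)<r$, $u_t(s)\ne c$ for all $t$, and $u_t(s)\ne\alpha(s)$ for $t<l$. Let $W_k=a_kv-\mu$. Then $W_k(a)<0$, and $W_k(b)>0$ for large $k\ge2$. Fix such a $k$ and let $s_*\in(a,b)$ be the first crossing of $W_k$ (Lemma~\ref{lem:cross}). At $s_*$,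
\begin{equation}\label{eq:chain}
0<v<a_2v\le\dots\le a_kv=\mu<r,
\end{equation}
so \eqref{eq:jq} gives $c_{kq}(s_*)=u(s_*)$.

\emph{(G1) and (G2).} We have $c_{kq+l}=\alpha$. If $c_i=\alpha$ for some $i\le kq$, then $u(s_*)=\alpha$, which is false as $l\geq1$; and $u_t(s_*)\ne\alpha$ for $t<l$. So $p(s_*)=kq+l$, and $c_n(s_*)\ne c$ for $n\ge1$. Only finitely many cutting times precede $p(s_*)$, their intervals have positive length, and later cuts are longer than $\frac1{20}$ by (T6). So (G2) holds for some $\eta\in(0,\frac1{20})$.

\emph{The time $kq$ is cutting for $T_{s_*}$.} By \eqref{eq:return}, $T^q$ is injective on $[c,c+r]$, and its image contains $c$ because $v-\lambda r<0<v$. So $q$ is cutting by (T4). Suppose $jq$ is cutting, $1\le j<k$. By \eqref{eq:jq} and \eqref{eq:chain}, $[c_{jq},c]\subset[c-r,c+r]$, so $T^q$ is injective on $[c_{jq},c]$, and (T5) with Lemma~\ref{lem:transport} gives $D_{(j+1)q}=\langle c_{(j+1)q},c_q\rangle$. The endpoints satisfy $c_{(j+1)q}-c=-\omega a_{j+1}v$ and $c_q-c=\omega v$, so they lie on opposite sides of $c$, and $(j+1)q$ is cutting.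

\emph{(G3).} For $s'>s_*$ close to $s_*$ the proviso in \eqref{eq:jq} with $j=k$ still holds, since the relevant inequalities in \eqref{eq:chain} against $0$ and $r$ are strict, and $W_k(s')>0$ by Lemma~\ref{lem:cross}. So $c_{kq}-c=-\omega a_kv$ and $u-c=-\omega\mu$ with $a_kv>\mu>0$; that is, $u(s')$ lies strictly between $c_{kq}(s')$ and $c$. Lemma~\ref{lem:orient} with $m=kq$ and $n'=n(s_*)\ge kq+l$ gives (G3). Hence $s_*\in\mathcal G_\eta\cap O$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $O\subset(\sqrt2,2)$ be a nonempty open interval. By Proposition~\ref{prop:gooddense} it contains a slope $s_0\in\mathcal G_\eta$ for some $\eta$. Choose $\delta>0$ with $(s_0,s_0+\delta)\subset O$ and apply Lemma~\ref{lem:tree}.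
\end{proof}

\begin{thebibliography}{9}

\bibitem{AABC}
Lori Alvin, Ana Anu\v{s}i\'c, Henk Bruin, Jernej \v{C}in\v{c},
\emph{Folding points of unimodal inverse limit spaces},
arXiv:1902.00188 (2019).

\bibitem{MT}
Milnor and Thurston,
\emph{On iterated maps of the interval},
LNM 1342, 1988.

\bibitem{MS}
Misiurewicz and Szlenk,
Studia Math. 67, 1980.

\end{thebibliography}
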